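# No sum of two non-principal ultrafilters is a product of two non-principal ultrafilters

## 1. Colorings that read the slope of an affine map and forget the shift

Throughout, $\mathbb N=\{1,2,3,\dots\}$. An ultrafilter on a set $T$ is a family of subsets of $T$ that does not contain $\emptyset$, is closed under supersets and finite intersections, and contains exactly one of $A$, $T\setminus A$ for every $A\subseteq T$. It is principal if it consists of all sets containing one fixed point $t$; we then identify it with $t$. All members of a non-principal ultrafilter are infinite. If $x$ is an ultrafilter, we say that a property holds *for $x$-most $z$* if the set of $z$ with the property belongs to $x$. If finitely many sets cover $T$, at least one of them is in $x$; so a function with finitely many values is constant on a member of $x$.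

Let $G$ be the group of all maps $x\mapsto qx+b$ of $\mathbb Q$ to itself with $q\in\mathbb Q_{>0}$ and $b\in\mathbb Q$. It is countable, and under composition the slopes $q$ multiply. A non-principal ultrafilter $u$ on $\mathbb N$ can also be read as an ultrafilter on $\mathbb Q$: its members are the subsets of $\mathbb Q$ that contain a member of $u$. The proof turns on the following object.

**Lemma 1 (equivariant coloring).** Let $u$ be a non-principal ultrafilter on $\mathbb N$, let $K$ be a finite group and let $\psi:G\to K$ be a homomorphism. There is a function $f:\mathbb Q\to K$ such that for every $g\in G$,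
$$f(gx)=\psi(g)f(x)\quad\text{for $u$-most }x. \tag{1}$$

Note the quantifiers. The coloring $f$ is one function, good for all $g$ at once; the member of $u$ on which (1) holds may depend on $g$.

We shall use one kind of homomorphism. Recall the ring $\mathbb Z_2$ of 2-adic integers, the completion of $\mathbb Z$ in which an integer is small when it is divisible by a high power of $2$. It is compact, it is an integral domain, it contains $\mathbb Z$, and every nonzero element is uniquely $2^e\cdot\varepsilon$ with $e\ge 0$ and $\varepsilon$ a unit. Write $\mathbb Q_2$ for its field of fractions and $e=\operatorname{ord}_2(z)$ for $z=2^e\varepsilon\in\mathbb Q_2^\times$, where now $e\in\mathbb Z$. For $M\ge1$ put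
$$K_M=\mathbb Z/M\times(\mathbb Z/2^M)^\times,\qquad \psi_0(z)=\bigl(\operatorname{ord}_2(z)\bmod M,\ 2^{-\operatorname{ord}_2(z)}z\bmod 2^M\bigr). \tag{2}$$
This is a homomorphism $\psi_0:\mathbb Q_2^\times\to K_M$; for instance $\psi_0(12)=(2\bmod M,\,3\bmod 2^M)$. It is locally constant: if $z'-z\in 2^{\operatorname{ord}_2(z)+M}\mathbb Z_2$, then $z$ and $z'$ have the same $\operatorname{ord}_2$ and unit parts congruent mod $2^M$. Since slopes multiply, $\psi(x\mapsto qx+b)=\psi_0(q)$ defines a homomorphism $\psi:G\to K_M$. For this $\psi$, Lemma 1 says: for all $n\in\mathbb N$ and $j\in\mathbb Z$,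
$$f(nm+j)=\psi_0(n)\,f(m)\quad\text{for $u$-most }m. \tag{3}$$
The color of $nm+j$, compared with that of $m$, reveals 2-adic information about $n$ and nothing about $j$.

The obvious candidate fails. The function $f(m)=\operatorname{ord}_2(m)\bmod 2$ does satisfy $f(nm)=f(n)+f(m)$, but it is badly disturbed by shifts. We would need $f(2m+1)=1+f(m)$ and $f(4m+1)=f(m)$ for $u$-most $m$. Both left sides are $0$, so $u$-most $m$ would have $f(m)=1$ and $u$-most $m$ would have $f(m)=0$: impossible, whatever $u$ is. On the other hand, with values in the circle there is a natural function that behaves as we want: $\log m$ modulo $1$ changes by an amount tending to $\log n$ when $m$ is replaced by $nm+j$. It reads the size of the slope. Lemma 1 provides something that reads the 2-adic value of the slope instead. Here is what this is for.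

## 2. The two extended operations and the distributive laws

**Definition (operations).** Let $\beta\mathbb Z$ be the set of ultrafilters on $\mathbb Z$ and $\mathbb Z^*=\beta\mathbb Z\setminus\mathbb Z$ the set of non-principal ones. For $x,y\in\beta\mathbb Z$ and $A\subseteq\mathbb Z$,
$$A\in x+y\iff\{n:\{m:m+n\in A\}\in x\}\in y,\qquad A\in xy\iff\{n:\{m:mn\in A\}\in x\}\in y .$$

These are ultrafilters, and on principal ultrafilters the operations are the usual ones. We identify $\beta\mathbb N$ with $\{x\in\beta\mathbb Z:\mathbb N\in x\}$, and $\mathbb N^*=\beta\mathbb N\setminus\mathbb N$ with the non-principal $x$ containing $\mathbb N$; the same formulas over $\mathbb N$ give the same operations there.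

The definition says that $A\in x+y$ when, for $y$-most $n$, for $x$-most $m$, one has $m+n\in A$. So $m$ is chosen after $n$ and, if $x$ is non-principal, $|m|$ may be taken as large as we like compared with $n$. For a small example, let $u\ni\{4^i:i\ge1\}$ and $v\ni\{2\cdot4^j:j\ge1\}$ be non-principal. Then $u+v$ contains $\{4^i+2\cdot4^j:4^i>2\cdot 4^j\}$, because for each $n=2\cdot4^j$ all but finitely many $4^i$ exceed $n$; likewise $v+u$ contains $\{4^i+2\cdot4^j:4^i<2\cdot4^j\}$. The leading binary digit sits in an even position for numbers of the first set and in an odd position for the second. The two sets are disjoint, so $u+v\ne v+u$.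

The question is taken from Denis I. Saveliev, "Common idempotents in compact left topological left semirings", arXiv:1002.1599 (2010). A result of van Douwen says that the sets
$$\{u\in\mathbb N^*:\forall v,w\in\mathbb N^*\ u(v+w)=uv+uw\},\qquad\{u\in\mathbb N^*:\forall v,w\in\mathbb N^*\ (u+v)w=uw+vw\}$$
are nowhere dense in $\mathbb N^*$. Can even a single triple $u,v,w\in\mathbb N^*$ satisfy $u(v+w)=uv+uw$, or $(u+v)w=uw+vw$? The answer is no; in particular van Douwen's two sets are empty. We prove more.

**Theorem 1.** $(\mathbb Z^*+\mathbb Z^*)\cap(\mathbb Z^*\cdot\mathbb Z^*)=\emptyset$. In particular $(\mathbb N^*+\mathbb N^*)\cap(\mathbb N^*\cdot\mathbb N^*)=\emptyset$.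

**Corollary.** No $u,v,w\in\mathbb N^*$ satisfy $u(v+w)=uv+uw$ or $(u+v)w=uw+vw$.

**Theorem 2 (classification).** For $u,v,w\in\beta\mathbb Z$:

* $u(v+w)=uv+uw$ if and only if $u\in\mathbb Z$ or $v=0$ or $w=0$;
* $(u+v)w=uw+vw$ if and only if $w\in\mathbb Z$ or $u=0$ or $v=0$.

Hence for $u,v,w\in\beta\mathbb N$ the left law holds if and only if $u\in\mathbb N$, and the right law holds if and only if $w\in\mathbb N$.

We need some elementary facts, each checked here once.

**Fact A (non-principality).** If $x,y\in\beta\mathbb Z$ are not both principal, then $x+y\in\mathbb Z^*$. If moreover $x,y\ne0$, then $xy\in\mathbb Z^*$.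

Take a singleton $\{k\}$. It lies in $x+y$ iff $\{n:\{m:m+n=k\}\in x\}\in y$. The inner set is the singleton $\{k-n\}$, so if $x$ is non-principal no $n$ qualifies; if $x$ is an integer, only $n=k-x$ qualifies, and $\{k-x\}\notin y$ since then $y$ is non-principal. For the product, the inner set is $\{m:mn=k\}$, which for $n\ne0$ has at most one element. If $x$ is non-principal, only $n=0$ can qualify, and $\{0\}\notin y$ because $y\neq0$. If $x$ is a nonzero integer, at most one $n$ satisfies $xn=k$, and no singleton lies in the non-principal $y$. $\square$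

If $\mathbb N\in x$ and $\mathbb N\in y$, then $\mathbb N\in x+y$ and $\mathbb N\in xy$ directly from the definition. So $\mathbb N^*$ is closed under both operations, and the Corollary follows from Theorem 1: $u(v+w)$ and $(u+v)w$ lie in $\mathbb N^*\cdot\mathbb N^*$, whereas $uv+uw$ and $uw+vw$ lie in $\mathbb N^*+\mathbb N^*$.

**Fact B (integers).** For $n\in\mathbb Z$ and $x\in\beta\mathbb Z$ we have $nx=xn$, and $B\in nx\iff\{z:nz\in B\}\in x$. Moreover $n(v+w)=nv+nw$, $(u+v)n=un+vn$, and $(nu)w=u(nw)=n(uw)$.

The first sentence is the definition with one principal factor. For the second, $B\in n(v+w)$ iff $\{t:nt\in B\}\in v+w$ iff $\{p:\{m:nm+np\in B\}\in v\}\in w$, and unwinding $B\in nv+nw$ gives the same condition. The right law with $n$ on the right is the same statement because $nx=xn$. Finally, membership of $B$ in $(nu)w$, in $u(nw)$ and in $n(uw)$ unwinds in each case to $\{q:\{m:nmq\in B\}\in u\}\in w$. $\square$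

Recall that $\beta\mathbb Z$ is a compact Hausdorff space whose basic open sets are $\overline S=\{x:S\in x\}$ for $S\subseteq\mathbb Z$; these are also closed, and $\overline S$ is the closure of $S$. We write $\overline A$ also for the closure of any $A\subseteq\beta\mathbb Z$. If $C$ is compact Hausdorff, every $h:\mathbb Z\to C$ extends to a continuous function on $\beta\mathbb Z$ by $h(x)=\lim_{z\to x}h(z)$, the unique point such that $h(z)$ lies in each of its neighborhoods for $x$-most $z$.

**Fact C (iterated limits).** For $h:\mathbb Z\to C$ as above,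
$$h(x+y)=\lim_{n\to y}\lim_{m\to x}h(m+n),\qquad h(xy)=\lim_{n\to y}\lim_{m\to x}h(mn). \tag{4}$$

Let $h_n=\lim_{m\to x}h(m+n)$ and $L=\lim_{n\to y}h_n$. If $U$ is an open neighborhood of $L$, then $h_n\in U$ for $y$-most $n$, and for each such $n$ we have $h(m+n)\in U$ for $x$-most $m$. By definition of $x+y$ this says $h^{-1}(U)\in x+y$. So $h(z)\to L$ along $x+y$. Products are identical. $\square$

**Fact D (closures).** For fixed $a$ the maps $x\mapsto a+x$ and $x\mapsto ax$ are continuous. Hence for $S\subseteq\mathbb Z$ the closure of $\{a+y:y\in S\}$ is $a+\overline S$, and the closure of $\{ac:c\in S\}$ is $a\overline S$.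

Indeed $\{x:A\in a+x\}=\overline{\{n:\{m:m+n\in A\}\in a\}}$ is open, and similarly for products. A continuous image of the compact set $\overline S$ is closed; it contains the image of $S$ and, by continuity, lies in the closure of that image. $\square$

## 3. Size and 2-adic limit, and a pair they cannot separate

Fact C applied to the inclusion $\mathbb Z\to\mathbb Z_2$ gives a continuous map $\pi:\beta\mathbb Z\to\mathbb Z_2$, $\pi(x)=\lim_{z\to x}z$, and
$$\pi(x+y)=\lim_{n\to y}(\pi(x)+n)=\pi(x)+\pi(y),\qquad \pi(xy)=\lim_{n\to y}\pi(x)n=\pi(x)\pi(y). \tag{5}$$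
Distributivity holds in $\mathbb Z_2$, so $\pi$ alone can never refute a distributive law. The second invariant is size. For $N\ge1$ and $x\in\mathbb Z^*$ put
$$\ell_N(x)=\lim_{z\to x}\frac{\log|z|}{N}\in\mathbb R/\mathbb Z,\qquad \operatorname{sgn}(x)=\lim_{z\to x}\operatorname{sgn}z\in\{\pm1\}$$
(the value at $z=0$ is irrelevant, as $x$ is non-principal).

**Lemma 2 (sizes).** For $x\in\mathbb Z^*$, $y\in\beta\mathbb Z$ and $c\in\mathbb Z\setminus\{0\}$:
$$\ell_N(x+y)=\ell_N(x),\quad \operatorname{sgn}(x+y)=\operatorname{sgn}(x),\quad \ell_N(xc)=\ell_N(x)+\frac{\log|c|}{N},\quad \operatorname{sgn}(xc)=\operatorname{sgn}(x)\operatorname{sgn}(c).$$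

*Proof.* Since $x$ is non-principal, $|z|\to\infty$ along $x$. For a fixed integer $n$, therefore, $\log|z+n|-\log|z|\to0$ along $x$, and $\operatorname{sgn}(z+n)=\operatorname{sgn}(z)$ for $x$-most $z$. So $\lim_{m\to x}\frac{\log|m+n|}{N}=\ell_N(x)$ for every integer $n$, and by (4) $\ell_N(x+y)=\lim_{n\to y}\ell_N(x)=\ell_N(x)$; the same for signs. The last two identities follow from $\log|mc|=\log|m|+\log|c|$ and $\operatorname{sgn}(mc)=\operatorname{sgn}(m)\operatorname{sgn}(c)$. $\square$

Sizes settle the simplest cases. Is $u\cdot(1+1)=u+u$ possible for $u\in\mathbb N^*$? No: $\ell_1(u\cdot2)=\ell_1(u)+\log 2$ while $\ell_1(u+u)=\ell_1(u)$, and $\log2\notin\mathbb Z$. The same works for $u(m+n)$ against $um+un$ with $m,n\in\mathbb N$: the left side has $\ell_N$ equal to $\ell_N(u)+\frac{\log(m+n)}N$, the right side has $\ell_N(u)+\frac{\log m}N$, and these differ once $N>\log(m+n)$.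

With $u,v,w\in\mathbb N^*$ this stops working. By (4), $\ell_N(xy)=\ell_N(x)+\ell_N(y)$ for $x,y\in\mathbb Z^*$. So $u(v+w)$ and $uv+uw$ both have $\ell_N$ equal to $\ell_N(u)+\ell_N(v)$, and $(u+v)w$ and $uw+vw$ both have $\ell_N(u)+\ell_N(w)$. The sizes agree, and the 2-adic limits agree.

Later we shall have to compare ultrafilters of the form $uv+k$ and $uv'$ with $k$ an integer, and using both invariants together does not suffice there either. Let $u\in\mathbb N^*$ contain $\{1+2^i:i\ge j\}$ for all $j$, so that $\pi(u)=1$; let $v\in\mathbb N^*$, $k\in\mathbb N$, $v'=v+k$. Then $\pi(uv+k)=\pi(v)+k=\pi(uv')$, and $\ell_N(uv+k)=\ell_N(u)+\ell_N(v)=\ell_N(uv')$. Yet $\pi(v)\neq\pi(v')$. What separates $uv+k$ from $uv'$ is a function that, like $\ell_N$, does not see the shift $k$ but, unlike $\ell_N$, sees $\pi(v)$. By (3), the coloring of Lemma 1 is such a function.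

So the plan has two halves: turn a hypothetical equality $r+s=uw$ into an equality $uv+k=uv'$ with $\pi(v)\ne\pi(v')$ (Section 4), and build the coloring (Section 5). Then the two collide (Section 6).

## 4. From $r+s=uw$ to $uv+k=uv'$

The ultrafilter $r+s$ lies in the closure of the countable set $\{r+y:y\in\mathbb Z\}$, and $uw$ in the closure of $\{uc:c\in\mathbb Z\}$. The next lemma turns a common point of two such closures into a common point at which one of the two variables is an integer.

**Lemma 3 (separation).** Let $A=\{a_i\}_{i\in\mathbb N}$ and $B=\{b_j\}_{j\in\mathbb N}$ be countable subsets of $\beta\mathbb Z$. If $\overline A\cap\overline B\ne\emptyset$, then $A\cap\overline B\ne\emptyset$ or $\overline A\cap B\neq\emptyset$.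

*Proof.* Suppose $A\cap\overline B=\emptyset=\overline A\cap B$. Since $a_i\notin\overline B$, some basic neighborhood of $a_i$ misses $B$: there is $U_i\in a_i$ with $U_i\notin b_j$ for all $j$. Likewise there is $V_j\in b_j$ with $V_j\notin a_i$ for all $i$. Put
$$U_i'=U_i\setminus\bigcup_{j\le i}V_j,\qquad V_j'=V_j\setminus\bigcup_{i\le j}U_i .$$
We removed from $U_i\in a_i$ finitely many sets not in $a_i$, so $U'_i\in a_i$; likewise $V_j'\in b_j$. Also $U'_i\cap V_j'=\emptyset$ for all $i,j$: if $j\le i$ then $U_i'$ misses $V_j$, and if $i\le j$ then $V_j'$ misses $U_i$. So $U=\bigcup_iU_i'$ and $V=\bigcup_jV_j'$ are disjoint. Every $a_i$ is in the closed set $\overline U$ and every $b_j$ in the closed set $\overline V$, so $\overline A\subseteq\overline U$ and $\overline B\subseteq\overline V$. No ultrafilter contains two disjoint sets, so $\overline A\cap\overline B=\emptyset$, contrary to hypothesis. $\square$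

Now suppose, toward a contradiction with Theorem 1, that $r+s=uw$ with $r,s,u,w\in\mathbb Z^*$.

**Step 0: making $r,u,w$ positive.** This step puts $u$ into $\mathbb N^*$, where Lemma 1 applies. Write $|x|=\operatorname{sgn}(x)\,x$ for $x\in\mathbb Z^*$; this is in $\mathbb N^*$. Put $\sigma=\operatorname{sgn}(r)$. By Lemma 2, $\operatorname{sgn}(r+s)=\sigma$. By Fact B, $uw=\operatorname{sgn}(u)\operatorname{sgn}(w)\,|u||w|$, and $|u||w|\in\mathbb N^*$, so $\operatorname{sgn}(u)\operatorname{sgn}(w)=\operatorname{sgn}(uw)=\sigma$. Multiplying $r+s=uw$ by $\sigma$ and using Fact B again, $\sigma r+\sigma s=|u||w|$, where $\sigma r=|r|$. Renaming, we may assume $r,u,w\in\mathbb N^*$ and $s\in\mathbb Z^*$.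

**Step 1: an integer factor almost never occurs.** This step excludes one of the two outcomes of Lemma 3. Let
$$Q=\{c\in\mathbb N:uc\in r+\beta\mathbb Z\}.$$
We show $|Q|\le1$. If $c\in Q$, say $uc=r+y$ with $y\in\beta\mathbb Z$, Lemma 2 gives $\ell_N(u)+\frac{\log c}{N}=\ell_N(r)$ in $\mathbb R/\mathbb Z$ for all $N\ge1$. If also $c'\in Q$, then $\frac{\log c-\log c'}{N}\in\mathbb Z$ for all $N\ge1$; taking $N>|\log c-\log c'|$ forces $\log c=\log c'$. So $|Q|\le1$. Put $C=\mathbb N\setminus Q$. Since $w\in\mathbb N^*$ is non-principal, $C\in w$.

**Step 2: an integer summand occurs infinitely often.** This step shows that the other outcome of Lemma 3 takes place for many integers. Let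
$$Y=\{y\in\mathbb Z:r+y\in u\,\beta\mathbb N\}.$$
We claim that $Y$ is infinite. If not, $S=\mathbb Z\setminus Y$ belongs to $s$. Let $A=\{r+y:y\in S\}$ and $B=\{uc:c\in C\}$. By Fact D, $\overline A=r+\overline S$, which contains $r+s$, and $\overline B=u\overline C$, which contains $uw$. As $r+s=uw$, the closures meet, and Lemma 3 leaves two possibilities.

* $A\cap\overline B\ne\emptyset$: then $r+y\in u\overline C\subseteq u\,\beta\mathbb N$ for some $y\in S$, so $y\in Y$, contradicting $S\cap Y=\emptyset$.
* $\overline A\cap B\ne\emptyset$: then $uc\in r+\overline S\subseteq r+\beta\mathbb Z$ for some $c\in C$, so $c\in Q$, contradicting $C\cap Q=\emptyset$.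

So $Y$ is infinite.

**Step 3: comparing two of these.** This step eliminates $r$ and records what the 2-adic limit knows. At most one integer $y$ satisfies $\pi(r)+y=0$ in $\mathbb Z_2$. Since $Y$ is infinite, we can choose distinct $y,y'\in Y$ with $\pi(r)+y\ne0\ne\pi(r)+y'$, and then $v,v'\in\beta\mathbb N$ with $r+y=uv$ and $r+y'=uv'$. Let $a=\pi(v)$, $a'=\pi(v')$. By (5),
$$\pi(u)a=\pi(r)+y,\qquad\pi(u)a'=\pi(r)+y',$$
and these are nonzero and distinct. Hence $a$ and $a'$ are nonzero and $a\ne a'$. With $k=y'-y$ we have $uv+k=(r+y)+k=r+y'$, because adding integers is just shifting. So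
$$uv+k=uv',\qquad k\in\mathbb Z,\qquad 0\ne\pi(v)=a\ne a'=\pi(v')\ne0. \tag{6}$$

This is exactly the kind of equality that size and 2-adic limit, together, failed to refute at the end of Section 3.

## 5. Building the coloring: closed walks with trivial label

We now prove Lemma 1. What stands in the way? If (1) held for all $x$ and all $g$, then $gx=x$ would force $\psi(g)=1$; but $z\mapsto 2z-x$ fixes $x$, and for $M\ge2$ the homomorphism of Section 1 sends it to $\psi_0(2)\ne1$. Excluding a fixed point for each $g$ is not enough, because the constraints compose. Let $x\in\mathbb N$, and suppose we imposed $f(2z)=\psi_0(2)f(z)$ and $f(z+1)=f(z)$ for all $z\in\mathbb N$. Then going from $x$ to $2x$ by doubling, and back down to $x$ by $x$ unit steps, gives $f(x)=\psi_0(2)f(x)$. Such loops have unbounded length, so they cannot be excluded by intersecting finitely many sets.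

What can be done is to impose the relation for $g$ only on a sparse set $X_g\in u$. Think of each imposed relation as an edge from $x$ to $gx$ labeled $g$. A consistent coloring exists as soon as every closed walk composes to the identity map. We treat the elements of $G$ one after another, and choose each $X_i\in u$ so that lower-stage walks cannot lead from one new edge to a different new edge. The set of possible labels then stays finite at every stage, although the walks may be arbitrarily long. This finiteness is what keeps the induction going.

**Step A: a set in $u$ moved off itself.** This step supplies the sparse sets. Let $\varphi\in G$, $\varphi\ne\mathrm{id}$. We find $X\in u$ with $\varphi(X)\cap X=\emptyset$. The equation $qx+b=x$ has at most one solution when $(q,b)\ne(1,0)$, so $\varphi$ has at most one fixed point. Form the graph on $\mathbb Q$ with edges $\{x,\varphi(x)\}$ for $x\ne\varphi(x)$. Since $\varphi$ is a bijection, every vertex has degree at most $2$, so every component is a path (possibly infinite, or a single vertex) or a cycle, and the graph can be properly colored with three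 colors. One color class lies in $u$. Delete the fixed point of $\varphi$ from it, if there is one; as $u$ is non-principal, the result $X$ is still in $u$. If $x$ and $\varphi(x)$ were both in $X$, they would be distinct, joined by an edge and of the same color: impossible.

For finitely many maps $\varphi\ne\mathrm{id}$, the intersection of the corresponding sets lies in $u$ and works for all of them at once.

**Step B: the construction.** This step defines the edges. Enumerate $G=\{g_1,g_2,\dots\}$ without repetition, and let $\Gamma_0=\{\mathrm{id}\}$. Suppose that a finite $\Gamma_{i-1}\subseteq G$ is given. Put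
$$E_i=\{\mathrm{id},g_i\},\qquad F_i=\{\varepsilon'^{-1}\gamma\,\varepsilon:\gamma\in\Gamma_{i-1},\ \varepsilon,\varepsilon'\in E_i\}.$$
$F_i$ is finite, so by Step A there is $X_i\in u$ with $\varphi(X_i)\cap X_i=\emptyset$ for all $\varphi\in F_i\setminus\{\mathrm{id}\}$. In other words,
$$\text{if }x,x'\in X_i,\ \varphi\in F_i\text{ and }\varphi(x)=x',\text{ then }\varphi=\mathrm{id}\text{ and }x=x'. \tag{7}$$
Finally let
$$\Gamma_i=\Gamma_{i-1}\cup\{\gamma\,\varepsilon'\varepsilon^{-1}\gamma':\gamma,\gamma'\in\Gamma_{i-1},\ \varepsilon,\varepsilon'\in E_i\},$$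
which is again finite.

Let $\Theta_i$ be the multigraph on the vertex set $\mathbb Q$ which has, for each $j\le i$ and each $x\in X_j$, one edge from $x$ to $g_jx$ labeled $g_j$; we call it the stage $j$ edge at $x$. So $\Theta_0$ has no edges. A walk may traverse an edge forward, with step label $g_j$, or backward, with step label $g_j^{-1}$. The label $\lambda(W)$ of a walk $W$ from $p$ to $p'$ is the composition of its step labels, later steps on the left, so that $\lambda(W)p=p'$. A trivial walk has label $\mathrm{id}$.

As an example, suppose the enumeration starts with $g_1:x\mapsto x+1$ and $g_2:x\mapsto2x$. Then $F_1=\{\mathrm{id},g_1,g_1^{-1}\}$, and for $X_1$ we may take the even or the odd natural numbers, whichever set is in $u$. $\Theta_1$ consists of disjoint edges, and $\Gamma_1=\{\mathrm{id},g_1,g_1^{-1}\}$. Now $F_2$ consists of the maps $x$, $2x$, $x/2$, $x\pm1$, $2x\pm1$, $(x\pm1)/2$, $x\pm\frac12$. None of them, except the identity, may send an element of $X_2$ to an element of $X_2$. So a stage 1 edge cannot join an endpoint of one stage 2 edge to an endpoint of another one, nor can two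 stage 2 edges share an endpoint, nor can a stage 1 edge join the two ends of one stage 2 edge. A component of $\Theta_2$ with a stage 2 edge $x,2x$ is therefore a path with at most three edges: that edge, and possibly one stage 1 edge at each end. There are no loops to worry about.

**Step C: labels stay finite in number, and closed walks have label $\mathrm{id}$.** This step is the heart of the construction. We claim, for all $i\ge0$:
$$\text{every walk in }\Theta_i\text{ has label in }\Gamma_i,\text{ and every closed walk in }\Theta_i\text{ has label }\mathrm{id}. \tag{8}$$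

We use induction on $i$. For $i=0$ all walks are trivial. Let $i\ge1$ and let $W$ be a walk in $\Theta_i$. If $W$ uses no stage $i$ edge, it is a walk in $\Theta_{i-1}$, and the induction hypothesis together with $\Gamma_{i-1}\subseteq\Gamma_i$ applies. Otherwise cut $W$ at its stage $i$ edges:
$$W=W_0,e_1,W_1,e_2,\dots,e_t,W_t\qquad(t\ge1),$$
where each $W_s$ is a walk in $\Theta_{i-1}$, possibly trivial, with label $\gamma_s$, and $\gamma_s\in\Gamma_{i-1}$ by the induction hypothesis. Each $e_s$ traverses the stage $i$ edge at some $x_s\in X_i$. We record the direction by writing that $e_s$ goes from $\varepsilon_sx_s$ to $\varepsilon_s'x_s$ with $\varepsilon_s,\varepsilon_s'\in E_i$: forward means $\varepsilon_s=\mathrm{id}$, $\varepsilon'_s=g_i$, and backward means $\varepsilon_s=g_i$, $\varepsilon_s'=\mathrm{id}$. In both cases the step label is $\varepsilon_s'\varepsilon_s^{-1}$.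

Let $1\le s<t$. The walk $W_s$ starts where $e_s$ ends and ends where $e_{s+1}$ starts, so $\gamma_s\varepsilon_s'x_s=\varepsilon_{s+1}x_{s+1}$. Thus the map $\varepsilon_{s+1}^{-1}\gamma_s\varepsilon_s'$, which belongs to $F_i$, sends $x_s\in X_i$ to $x_{s+1}\in X_i$. By (7),
$$x_{s+1}=x_s,\qquad \gamma_s=\varepsilon_{s+1}\varepsilon_s'^{-1}\qquad(1\le s<t). \tag{9}$$
So all stage $i$ edges in $W$ are one and the same edge. The label is
$$\lambda(W)=\gamma_t\,(\varepsilon_t'\varepsilon_t^{-1})\,\gamma_{t-1}\,(\varepsilon_{t-1}'\varepsilon_{t-1}^{-1})\cdots\gamma_1\,(\varepsilon_1'\varepsilon_1^{-1})\,\gamma_0 .$$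
By (9), each inner block is $\varepsilon_{s+1}^{-1}\gamma_s\varepsilon_s'=\mathrm{id}$, for $1\le s<t$. Hence everything between $\varepsilon_t'$ and $\varepsilon_1^{-1}$ cancels:
$$\lambda(W)=\gamma_t\,\varepsilon_t'\varepsilon_1^{-1}\,\gamma_0\in\Gamma_i. \tag{10}$$

Now let $W$ be closed. Then $W_t$ ends where $W_0$ begins, and $W_t$ followed by $W_0$ is a walk in $\Theta_{i-1}$ from $\varepsilon_t'x_t$ to $\varepsilon_1x_1$, with label $\gamma_0\gamma_t$. By the induction hypothesis $\gamma_0\gamma_t\in\Gamma_{i-1}$, so $\varepsilon_1^{-1}\gamma_0\gamma_t\varepsilon_t'\in F_i$, and this map sends $x_t$ to $x_1$. Both are in $X_i$ (in fact $x_t=x_1$ by (9)). By (7) the map is the identity, that is, $\gamma_0\gamma_t=\varepsilon_1\varepsilon_t'^{-1}$. Taking inverses, $\varepsilon_t'\varepsilon_1^{-1}=\gamma_t^{-1}\gamma_0^{-1}$, and (10) becomes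
$$\lambda(W)=\gamma_t\gamma_t^{-1}\gamma_0^{-1}\gamma_0=\mathrm{id}.$$
This proves (8).

**Step D: reading off the coloring.** This step defines $f$. Let $\Theta=\bigcup_i\Theta_i$. A closed walk in $\Theta$ uses finitely many edges, so it lies in some $\Theta_i$ and has label $\mathrm{id}$. Choose a base vertex in each component of $\Theta$, and for $p\in\mathbb Q$ let
$$f(p)=\psi(\lambda(W))\quad\text{for any walk $W$ from the base vertex of its component to }p .$$
This does not depend on $W$: if $W,W'$ are two such walks, then $W$ followed by $W'$ reversed is a closed walk, with label $\lambda(W')^{-1}\lambda(W)$, so $\lambda(W)=\lambda(W')$. If $x\in X_i$, extend a walk from the base vertex to $x$ by the stage $i$ edge at $x$; the label is multiplied on the left by $g_i$, so $f(g_ix)=\psi(g_i)f(x)$. Since $X_i\in u$ and every $g\in G$ is some $g_i$, (1) holds for every $g\in G$. This proves Lemma 1. $\square$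

## 6. The color of $uv+k$ and of $uv'$

We finish the proof of Theorem 1, starting from the equality (6), in which $u\in\mathbb N^*$ and $v,v'\in\beta\mathbb N$.

**Step 4: the contradiction.** The purpose of this step is to compute the color of the two sides of (6). First we choose $M$ so that $\psi_0(a)\neq\psi_0(a')$ in (2). If $\operatorname{ord}_2(a)\ne\operatorname{ord}_2(a')$, take $M>|\operatorname{ord}_2(a)-\operatorname{ord}_2(a')|$. If they are equal, the unit parts of $a$ and $a'$ are distinct elements of $\mathbb Z_2$, hence distinct mod $2^M$ for large $M$.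

With this $M$ let $\psi(x\mapsto qx+b)=\psi_0(q)$, let $f$ be the coloring from Lemma 1 for $u$, $K_M$ and $\psi$, and extend $f|_{\mathbb Z}$ continuously to $f:\beta\mathbb Z\to K_M$, where $K_M$ is finite and discrete. So $f(u)$ is the value that $f$ takes for $u$-most $m$. By (3), for all $n\in\mathbb N$ and $j\in\mathbb Z$,
$$\lim_{m\to u}f(mn+j)=\psi_0(n)f(u). \tag{11}$$

Since $a=\lim_{n\to v}n$ in $\mathbb Z_2$ is nonzero and $\psi_0$ is locally constant on $\mathbb Q_2^\times$, we have $\psi_0(n)=\psi_0(a)$ for $v$-most $n$. Likewise $\psi_0(n)=\psi_0(a')$ for $v'$-most $n$. Apply (4) for products to the function $z\mapsto f(z+k)$, then to $f$, and use (11) with $j=k$ and $j=0$: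
$$f(uv+k)=\lim_{n\to v}\lim_{m\to u}f(mn+k)=\lim_{n\to v}\psi_0(n)f(u)=\psi_0(a)f(u),$$
$$f(uv')=\lim_{n\to v'}\lim_{m\to u}f(mn)=\lim_{n\to v'}\psi_0(n)f(u)=\psi_0(a')f(u).$$
By (6) the left sides are equal. Canceling $f(u)$ in the group $K_M$ gives $\psi_0(a)=\psi_0(a')$, contrary to the choice of $M$. This proves Theorem 1: the first statement directly, and the second because $\mathbb N^*\subseteq\mathbb Z^*$. $\blacksquare$

With it, the Corollary is proved: no $u,v,w\in\mathbb N^*$ satisfy either distributive law.

## 7. All distributive triples in $\beta\mathbb Z$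

We now prove Theorem 2. Theorem 1 handles the triples in which both sides are built from non-principal ultrafilters; integers and $0$ need separate care.

**Step 1: the listed triples satisfy the laws.** This is the "if" direction. If $u=n\in\mathbb Z$, the left law is $n(v+w)=nv+nw$, and if $w=n\in\mathbb Z$, the right law is $(u+v)n=un+vn$; both are in Fact B. Next, $x\cdot0=0=0\cdot x$ for all $x\in\beta\mathbb Z$, by Fact B. So for $v=0$ both sides of the left law are $uw$, and for $w=0$ both are $uv$. For $u=0$ both sides of the right law are $vw$, and for $v=0$ both are $uw$.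

**Step 2: the left law forces a listed triple.** Let $u\in\mathbb Z^*$ and $v,w\ne0$; we must show $u(v+w)\ne uv+uw$.

Suppose first that $v,w$ are not both principal. By Fact A, $v+w\in\mathbb Z^*$, and $uv,uw\in\mathbb Z^*$ because $u$ is non-principal and $v,w\ne0$. So $u(v+w)\in\mathbb Z^*\cdot\mathbb Z^*$ and $uv+uw\in\mathbb Z^*+\mathbb Z^*$, and these are different by Theorem 1.

Now let $v=m$ and $w=n$ be nonzero integers, and suppose $u(m+n)=um+un$. By Fact A the right side is in $\mathbb Z^*$, so $m+n\ne0$, since otherwise the left side would be $0$. By Lemma 2,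
$$\ell_N(u)+\frac{\log|m+n|}{N}=\ell_N(u(m+n))=\ell_N(um+un)=\ell_N(um)=\ell_N(u)+\frac{\log|m|}{N}$$
in $\mathbb R/\mathbb Z$ for all $N\ge1$. Taking $N$ large, $|m+n|=|m|$. As $n\ne0$, this means $m+n=-m$, that is, $n=-2m$. But then $\operatorname{sgn}(u(m+n))=\operatorname{sgn}(u\cdot(-m))=-\operatorname{sgn}(um)$, while $\operatorname{sgn}(um+un)=\operatorname{sgn}(um)$ by Lemma 2: a contradiction. The sign is needed here, since for $n=-2m$ the sizes of the two sides do agree.

**Step 3: the right law forces a listed triple.** Let $w\in\mathbb Z^*$ and $u,v\ne0$; we must show $(u+v)w\ne uw+vw$. If $u,v$ are not both principal, Fact A gives $u+v,uw,vw\in\mathbb Z^*$, so $(u+v)w\in\mathbb Z^*\cdot\mathbb Z^*$ and $uw+vw\in\mathbb Z^*+\mathbb Z^*$, which differ by Theorem 1. If $u=m$ and $v=n$ are nonzero integers, then since integers commute with everything (Fact B), the law reads $w(m+n)=wm+wn$, and this was excluded in Step 2, with $w$ in the role of $u$.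

**Step 4: the case of $\beta\mathbb N$.** Here $0$ does not occur, and an element of $\beta\mathbb N$ that is an integer is in $\mathbb N$. So for $u,v,w\in\beta\mathbb N$ the left law holds if and only if $u\in\mathbb N$, and the right law holds if and only if $w\in\mathbb N$. $\blacksquare$
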